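# Images of an infinite set under almost every interval exchange

## 1. Two theorems on $n\cdot d^H\big(\bigcup_{k<n}T^kX,I\big)$

Let $I=[0,1]$.

**Theorem 1.** If $X\subset I$ is infinite, then for a.e. interval exchange transformation $T$,
$$\liminf_{n\to\infty}\ n\cdot d^H\Big(\bigcup_{k=0}^{n-1}T^kX,\ I\Big)=0 .$$
In particular $\inf_n n\cdot d^H\big(\bigcup_{k=0}^{n-1}T^kX,I\big)=0$.

The last sentence is a conjecture from Changguang Dong, "On density of infinite subsets I", arXiv:1709.05591 (2017). It will follow from a quantitative statement about finite sets.

**Theorem 2.** For every irreducible $\pi$ there are $C_\pi,N_\pi<\infty$ such that for every $X\subset(0,1)$ with $|X|=N$, $N_\pi\le N<\infty$, and for a.e. $\lambda$,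
$$\frac1{2N}\le \inf_n n\,d^H\Big(\bigcup_{k<n}T^kX,I\Big)\le\liminf_{n\to\infty} n\,d^H\Big(\bigcup_{k<n}T^kX,I\Big)\le C_\pi N^{-1/3},\qquad T=T_{\pi,\lambda}.$$
The lower bound holds for every $N$-point set $X\subset I$, $N\ge1$, and every map $T:I\to I$.

**Corollary 3.** For nonempty $X\subset I$, the conclusion of the conjecture holds if and only if $X$ is infinite. For finite nonempty $X$ it fails for every $T$.

Now the words in these statements.

**Definition (Hausdorff semidistance).** $d^H(A,I)=\sup_{y\in I}\inf_{a\in A}|y-a|$, the infimum of the $\epsilon>0$ for which $A$ is $\epsilon$-dense in $I$. For example $\{m/q:0\le m<q\}$ has $d^H=1/q$ (look near $1$), and $\{(m+\frac12)/q:0\le m<q\}$ has $d^H=1/(2q)$. The quantity $d^H(A,I)$ decreases when $A$ increases.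

**Definition (interval exchange).** Let $d\ge2$, let $\pi$ be a permutation of $\{1,\dots,d\}$, and let $\lambda\in\mathbb R_{>0}^d$. Put $|\lambda|=\sum_i\lambda_i$, $\beta_j=\sum_{i\le j}\lambda_i$ and $I_j=[\beta_{j-1},\beta_j)$. The map $T=T_{\pi,\lambda}$ of $[0,|\lambda|)$ is
$$Tx=x-\beta_{j-1}+\sum_{\pi(l)<\pi(j)}\lambda_l\qquad(x\in I_j), \tag{1}$$
so $\pi(j)$ is the position of the $j$-th interval after the exchange. Unless stated otherwise $|\lambda|=1$. The permutation is *irreducible* if $\pi\{1,\dots,m\}\ne\{1,\dots,m\}$ for $1\le m<d$. "A.e. $T$" means: for all $d$ and all irreducible $\pi$, for Lebesgue-a.e. $\lambda$ in the simplex $\Lambda=\{\lambda_i>0,\ |\lambda|=1\}$.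

For $d=2$ and $\pi=(2,1)$, $T$ is the rotation $x\mapsto x+\lambda_2 \bmod 1$. For $d=3$ the reversal $\pi(j)=4-j$ is irreducible. The permutation with $\pi(1)=1$, $\pi(2)=3$, $\pi(3)=2$ is not, and its $T$ is the identity on $I_1$.

Two facts are used throughout: $T$ is a bijection of $[0,|\lambda|)$, and, since each piece is a half-open interval that is translated,
$$T^k(x+\delta)=T^kx+\delta\quad\text{for all sufficiently small }\delta\ge0\qquad(k\ge0). \tag{2}$$

**Values at endpoints do not matter.** Fix $x\in(0,1)$. If $T^kx\in\{0,1,\beta_1,\dots,\beta_{d-1}\}$, then $x+\sum_l n_l\lambda_l=\sum_l c_l\lambda_l$ for some integers $n_l,c_l$, that is, $\sum_l(x+n_l-c_l)\lambda_l=0$, because $\sum\lambda_l=1$. This linear form vanishes identically on $\Lambda$ only if $x=c_l-n_l$ for all $l$, which is impossible for $x\in(0,1)$. So each choice of $(n,c)$ excludes a null set of $\lambda$, and there are countably many choices. For a.e. $\lambda$ the forward orbit of $x$ never meets an endpoint. For upper bounds we use only points of $X\cap(0,1)$, so any other convention at the endpoints (including at $1$) gives the same results.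

**The lower bound.** The set $\bigcup_{k<n}T^kX$ has at most $nN$ points. If it is $\epsilon$-dense, then closed intervals of length $2\epsilon$ around its points cover $I$ up to an arbitrarily small enlargement, so $2\epsilon nN\ge1$. Hence $d^H\ge 1/(2nN)$, which is the lower bound of Theorem 2 and the "only if" part of Corollary 3.

**Theorem 2 implies Theorem 1.** If $X$ is infinite, $X\cap(0,1)$ contains a subset $X_N$ of every finite size $N$. For fixed $\pi$, outside a countable union of null sets of $\lambda$, $\liminf_n n\,d^H(\bigcup_{k<n}T^kX,I)\le\liminf_n n\,d^H(\bigcup_{k<n}T^kX_N,I)\le C_\pi N^{-1/3}$ for all $N\ge N_\pi$. Let $N\to\infty$. Theorem 1 gives the "if" part of Corollary 3.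

What remains is the upper bound in Theorem 2. From now on $d$ and the irreducible $\pi$ are fixed.

## 2. Rational models, and what perturbation cannot do

Suppose $\lambda=p/q$ with $p\in\mathbb Z_{>0}^d$, $|p|=q$, and suppose $T_{\pi,p}$ permutes the $q$ unit intervals $[m,m+1)$ in a *single cycle*. Then $T_{\pi,p/q}$ permutes the intervals $[m/q,(m+1)/q)$ cyclically by translations, so $\bigcup_{k<q}T^k\{x\}$ is exactly the set of points of $[0,1)$ congruent to $x$ mod $\frac1q$.

Let $X=\{x_1,\dots,x_N\}$ and $0<\eta<1$, and suppose every open arc of $\mathbb R/\mathbb Z$ of length $>\eta$ meets $\{qx_i\bmod1\}$. Every open subinterval of $I$ of length $>\eta/q$ then contains a point of $\bigcup_{k<q}T^kX$, since its image under $x\mapsto qx$ covers such an arc. So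
$$q\cdot d^H\Big(\bigcup_{k<q}T^kX,I\Big)\le\eta .$$

Take $d=2$, $\lambda=(k,1)/(k+1)$, $q=k+1$: the rotation by $1/q$. Let $X=\{\frac15,\frac25,\frac35,\frac45\}$. If $q\equiv1$ mod $5$, the orbit points are $(m+\frac j5)/q$ with $1\le j\le4$, and $q\,d^H=\frac15$; the counting bound is $\frac18$. If $5\mid q$, all $qx_i$ are $0$ mod $1$, the union is $\{m/q\}$, and $q\,d^H=1$. So the denominator matters. It matters also for infinite sets: for $X=\{2^{-m}:m\ge1\}$ and $q=2^l$, the points $q2^{-m}$ mod $1$ all lie in $[0,\frac12]$, and the arc $(\frac12,1)$ is missed.

Cyclicity also matters. For $d=3$ and the reversal, $p=(1,1,1)$ fixes the middle interval. For $p=(k,1,1)$ formula (1) gives $m\mapsto m+2$ for $m<k$, then $k\mapsto1$ and $k+1\mapsto0$. If $k$ is even this is the single cycle $0\to2\to\dots\to k\to1\to3\to\dots\to k+1\to0$. If $k$ is odd the even numbers form a cycle of their own.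

**The first thing to try** is to compare a general $\lambda$ with a rational model $p/q$. By (1), the translation on $I_j$ changes by at most $\sum_l|\lambda_l-p_l/q|$ when $p/q$ is replaced by $\lambda$. Over $q$ steps the drift can reach $q\,|\lambda-p/q|$, and it must be compared with the spacing, which is of order $1/q$. So one needs $|\lambda-p/q|\le C/q^2$ for infinitely many $q$. But for each $q$ there are at most $q^{d-1}$ vectors $p$, and each accounts for a set of $\lambda$ of $(d-1)$-dimensional volume at most $C'q^{-2(d-1)}$. The total, $C'\sum_q q^{-(d-1)}$, converges when $d\ge3$. By Borel–Cantelli, for $d\ge3$ almost no $\lambda$ has infinitely many such approximations, and the approach stops exactly here.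

**What replaces it.** Realize $T$ as the first return map of the vertical flow on a translation surface $S$ containing $I$ as a horizontal segment. Consider the property: *every horizontal segment of length $a$ is hit by an upward vertical segment of length $\le b$ starting at some $x_i$*. The matrix $g_t=\mathrm{diag}(e^t,e^{-t})$ multiplies horizontal lengths by $e^t$ and vertical lengths by $e^{-t}$, so it turns $(a,b)$ into $(e^ta,e^{-t}b)$ and keeps the product $ab$. For the surface of a rational model one has $a\approx\eta/q$ and $b\approx q\cdot\mathrm{Area}$, so $ab\approx\eta\cdot\mathrm{Area}$. It is therefore enough that $g_tS$, with its points $x_i$, comes *within a fixed distance* of the model surface for arbitrarily large $t$. We do not need $\lambda$ itself to be close to $p/q$.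

Two things have to be done. We must show that $g_tS$ comes close to the model, although the points $x_i$ are prescribed and the surfaces in question form a thin family. And we must show that the hitting property of the model survives a small perturbation.

## 3. Translation surfaces and the theorems that are quoted

A *translation surface* is a closed connected oriented surface obtained from finitely many polygons in $\mathbb C$ by gluing sides in pairs by translations. Cone angles at vertices are $2\pi(\alpha+1)$ with $\alpha\ge0$; a point with $\alpha\ge1$ is a *zero of order $\alpha$*. If the genus is $\mathsf g$, the orders sum to $2\mathsf g-2$. The *holonomy* of a path is its displacement in $\mathbb C=\mathbb R^2$. A *saddle connection* is a straight segment between zeros (possibly equal) without zeros inside. A vertical *separatrix* is a vertical ray issuing from a zero.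

Let $\mathcal H(\alpha)$ be the *stratum* of surfaces with zeros of orders $\alpha_1,\dots,\alpha_s$, all $\alpha_i\ge1$ (no marked points), and let $\mathcal H_1(\alpha)$ be its area-one locus. A marking of $Y$ is a homeomorphism from a reference surface $S$, with $\Sigma\subset S$ going to the zeros, up to isotopy rel $\Sigma$. I recall three textbook facts.

- The *period map*, which sends a marked surface to the class in $H^1(S,\Sigma;\mathbb C)$ of its holonomies, is a local homeomorphism. If homeomorphisms $f_n:S\to Y_n$ are affine on the triangles of a fixed triangulation of $S$, respect zeros and orders, and have derivatives tending to $\mathrm{Id}$, then the marked surfaces $(Y_n,f_n)$ converge to $(S,\mathrm{id})$.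
- The stratum is the quotient of the space of marked surfaces by a group acting properly discontinuously. Charts of $\mathcal H(\alpha)$ are orbifold charts: open sets $W$ of marked surfaces, with a finite group acting linearly in period coordinates. For $E\subset\mathcal H(\alpha)$, I write $E\cap W$ for the preimage of $E$ in $W$.
- The flat metric is locally CAT(0), since all cone angles are $\ge2\pi$. Hence two geodesics that are homotopic with fixed endpoints coincide.

The group $SL(2,\mathbb R)$ acts linearly on polygons, hence on $\mathcal H_1(\alpha)$. We use $g_t=\mathrm{diag}(e^t,e^{-t})$, $u_s=\begin{pmatrix}1&s\\0&1\end{pmatrix}$ and the rotations $r_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$.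

**Example (period coordinates).** Take two flat tori, cut each along a segment with the same holonomy $w$, and glue crosswise. The result has genus $2$ and two zeros of order $1$, so it lies in $\mathcal H(1,1)$, where $\dim_{\mathbb C}H^1(S,\Sigma;\mathbb C)=2\cdot2+2-1=5$. Moving the two holonomies of the first torus, the two of the second, and $w$ independently gives a period chart. If both tori are required to be the *same* torus and $w$ to be *fixed*, only a thin subfamily is left. Our surfaces will form such a family.

**Definition (affine invariant submanifold).** It is a set $M\subset\mathcal H_1(\alpha)$ that is the support of an ergodic $SL(2,\mathbb R)$-invariant probability measure $\nu_M$, and is of the form $M=f(\mathcal N)$ for a manifold $\mathcal N$ and a proper continuous map $f$ such that each point of $\mathcal N$ has a neighborhood $V$ for which $\mathbb R_{>0}f(V)$ is given, locally in period coordinates, by a linear subspace. Put $C(M)=\mathbb R_{>0}M$.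

**Example.** Let $Y$ be tiled by $m$ unit squares, with all zeros at corners, rescaled at the end to area one. There are finitely many surfaces tiled by $m$ unit squares, and $SL(2,\mathbb Z)$ permutes them. So the stabilizer $\Gamma$ of $Y$ contains a finite-index subgroup of $SL(2,\mathbb Z)$; it is discrete because it preserves the lattice of relative periods. Hence $\mathcal N=SL(2,\mathbb R)/\Gamma$ carries a finite invariant measure, ergodic by transitivity. Let $f(g\Gamma)=gY$.

This map is proper. Indeed, suppose $g_nY\to Y'$. Two sides of one triangle of a triangulation of $Y'$ persist on $g_nY$ as converging, linearly independent vectors of $g_n\mathbb Z^2$. Only boundedly many lattices of covolume $1$ contain them, so along a subsequence $g_n\gamma_n$ converges for some $\gamma_n\in SL(2,\mathbb Z)$. Since $\gamma_n^{-1}Y$ takes finitely many values, $g_n\Gamma$ has a convergent subsequence.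

If $\omega$ is the period class of $Y$, the cone over a small $f(V)$ near $Y$ is an open part of the linear space $\{A\omega:A\in M_2(\mathbb R)\}$.

**Local form of $C(M)$.** $M$ is closed, because $f$ is proper. Moreover,
$$\text{every point of }\mathcal H(\alpha)\text{ has a chart }W\text{ with } C(M)\cap W=W\cap(\text{a finite, possibly empty, union of linear subspaces}). \tag{3}$$
By scaling it suffices to treat a point $p$ of area one. If $p\notin M$, the union is empty for small $W$. If $p\in M$, the compact set $f^{-1}(p)$ is covered by finitely many $V$ as in the definition. By properness $f^{-1}$ of a small neighborhood of $p$ lies in their union, so near $p$ the cone $C(M)$ is given by finitely many subspaces. Passing to the orbifold chart adds only their finitely many images under a finite group acting linearly.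

Here are the quoted theorems.

- **(K)** Keane, *Math. Z.* 141 (1975). If $\pi$ is irreducible and $\lambda_1,\dots,\lambda_d$ are rationally independent, every $T_{\pi,\lambda}$-orbit is dense.
- **(EMM)** Eskin–Mirzakhani–Mohammadi, *Ann. of Math.* 182 (2015), Theorem 2.1 and Proposition 2.16, building on Eskin–Mirzakhani, *Publ. IHÉS* 127 (2018). For every $Y\in\mathcal H_1(\alpha)$, $\overline{SL(2,\mathbb R)Y}$ is an affine invariant submanifold. There are only countably many affine invariant submanifolds in $\mathcal H_1(\alpha)$.
- **(CE)** Chaika–Eskin, *J. Mod. Dyn.* 9 (2015), Theorem 1.1. Let $Y\in\mathcal H_1(\alpha)$ and $M=\overline{SL(2,\mathbb R)Y}$. For every $\varphi\in C_c(\mathcal H_1(\alpha))$ and a.e. $\theta$, $\frac1L\int_0^L\varphi(g_tr_\theta Y)\,dt\to\int\varphi\,d\nu_M$ as $L\to\infty$.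

Note the words "for every $Y$". A statement about almost every surface of a stratum would say nothing about a thin family.

## 4. Cyclic integer exchanges for every irreducible permutation

We need rational models with a rich supply of denominators: a whole arithmetic progression.

**Lemma 4.** There are integers $q_0,q_1\ge1$, depending only on $\pi$, and vectors $p^{(k)}\in\mathbb Z_{>0}^d$ ($k\ge1$) with $|p^{(k)}|=q_0+kq_1$, such that $T_{\pi,p^{(k)}}$ permutes the $q_0+kq_1$ unit intervals $[m,m+1)$ in a single cycle.

For $d=2$ take $p^{(k)}=(k,1)$, $q_0=q_1=1$. For the reversal with $d=3$ take $p^{(k)}=(2k,1,1)$, $q_0=q_1=2$, as in Section 2. In general the vectors come from towers over a short interval, with changed widths.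

*Proof.* Fix once and for all a rationally independent $\lambda$ with $|\lambda|=1$, and let $T=T_{\pi,\lambda}$. By (K) every orbit is dense; in particular there are no periodic points.

**Step 1: towers over an interval.** *This step cuts $[0,1)$ into finitely many towers over a given base.* Let $K=[u,v)\subset[0,1)$. Call $x\in K$ a cut point if

- $T^nx\in\{\beta_1,\dots,\beta_{d-1}\}$ for some $n\ge0$ with $Tx,\dots,T^nx\notin K$, or
- $T^nx\in\{u,v\}$ for some $n\ge1$ with $Tx,\dots,T^{n-1}x\notin K$.

For each type and each target point $y$ there is at most one such $x$: the first point of $K$ in the backward orbit of $y$, starting at $n=0$, resp. $n=1$. So there are finitely many cut points, and they divide $K$ into finitely many half-open intervals $K_i$.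

Suppose $TK_i,\dots,T^nK_i$ are disjoint from $K$ and $T^nK_i$ is a translate of $K_i$. It has no $\beta_j$ in its interior (first type), so it lies in one $I_j$ and $T^{n+1}K_i$ is again a translate. That translate has neither $u$ nor $v$ in its interior (second type), so it is contained in $K$ or disjoint from $K$. If $T^mK_i\cap T^nK_i\ne\emptyset$ with $0\le m<n$, then $T^{n-m}K_i$ meets $K$. So the iterates before the return are pairwise disjoint, of equal length, and there are finitely many of them. Hence there is a first $H_i\ge1$ with $T^{H_i}K_i\subset K$.

The floors $T^nK_i$ ($0\le n<H_i$) of all towers are pairwise disjoint. Indeed, if $T^mK_i\cap T^nK_j\ne\emptyset$ with $i\ne j$, $m\le n$, then $K_i\cap T^{n-m}K_j\ne\emptyset$. This is impossible for $n=m$ because $K_i\cap K_j=\emptyset$, and for $0<n-m<H_j$ because $T^{n-m}K_j\cap K=\emptyset$. The images $T^{H_i}K_i$ are pairwise disjoint by the same argument: if $H_i\le H_j$, apply $T^{-H_i}$ and use $0\le H_j-H_i<H_j$. They lie in $K$ and have total length $|K|$; being half-open intervals, they tile $K$.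

Let $E$ be the union of all floors. Then $TE\subset E$, and $E\setminus TE$ is a finite union of half-open intervals of total length $0$, hence empty. So $TE=E$, and the complement of $E$ is invariant under $T$ and $T^{-1}$. It misses $K$, so it contains no dense orbit; hence $E=[0,1)$. In particular, for every $x$ one of $Tx,\dots,T^{\max H_i}x$ lies in $K$. Applying this with $K=I_1,\dots,I_d$, we get an $R$ such that $\{x,\dots,T^Rx\}$ meets every $I_j$, for every $x$.

**Step 2: a base at the left end.** *This step chooses a base whose towers visit every $I_j$ and whose return map is not the identity.* Let $J=[0,s)$ with $s$ so small that $T^n$ is a translation on $J$ and $T^n0\ge s$ for $1\le n\le R$; this is possible by (2) and because $T^n0\ne0$. Apply Step 1 to $K=J$: $J=J_1\sqcup\dots\sqcup J_r$, from left to right, with return times $H_i$. Since $T^nJ=[T^n0,T^n0+s)$ is disjoint from $J$ for $1\le n\le R$, all $H_i>R$. The floors tile $[0,1)$ and each lies in one $I_j$. Put $B_{ji}=\#\{n<H_i:T^nJ_i\subset I_j\}$; by the choice of $R$, $B_{ji}\ge1$ for all $i,j$. The intervals $T^{H_i}J_i$ tile $J$. If they occurred in the same order as the $J_i$, the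 return map would be the identity and $T$ would have periodic points. So there are $a<b$ with $T^{H_b}J_b$ to the left of $T^{H_a}J_a$.

**Step 3: changing widths.** *This step keeps the combinatorics of the towers and replaces the width of tower $i$ by any $w_i\ge0$.* Let $0\ne w\in\mathbb R^r_{\ge0}$. List the floors $(i,n)$ from left to right: first $J_1,\dots,J_r$, then the non-bottom floors. Place intervals $P_{(i,n)}$ of length $w_i$ consecutively in this order, starting at $0$. List also the $T$-images of the floors from left to right: first the $T^{H_i}J_i$, which tile $J$, then the non-bottom floors, in the same order as before. Place intervals $Q_{(i,n)}$ of length $w_i$ consecutively in this second order, where $Q_{(i,n)}$ corresponds to the image of floor $(i,n)$. Both lists begin with a part of total length $\sum w_i$, so $Q_{(i,n)}=P_{(i,n+1)}$ for $n<H_i-1$.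

Let $T_w$ translate each $P_{(i,n)}$ onto $Q_{(i,n)}$. In the first list the floors inside $I_1,\dots,I_d$ form consecutive blocks, the $j$-th of total length $(Bw)_j$. The images of the block of $I_j$ are consecutive, in the same internal order, in the second list, and these image blocks are arranged according to $\pi$. Hence $T_w=T_{\pi,Bw}$, where all $(Bw)_j>0$ and $|Bw|=\sum_iH_iw_i$.

**Step 4: one cycle.** *This step chooses $w$ so that the return map to the base is a cyclic shift.* Take $w=ke_a+e_b$. All endpoints are integers. The base is $P_{(a,0)}\sqcup P_{(b,0)}=[0,k)\sqcup[k,k+1)$, because $a<b$. The images of the top floors are $Q_{(b,H_b-1)}=[0,1)$ and $Q_{(a,H_a-1)}=[1,k+1)$. So the return map to $[0,k+1)$ is $x\mapsto x+1$ on $[0,k)$ and $x\mapsto x-k$ on $[k,k+1)$. It permutes the $k+1$ unit intervals of the base cyclically, and every other unit interval lies in a tower over one of these. So $T_w$ permutes all $kH_a+H_b$ unit intervals in one cycle. Put $p^{(k)}=Bw$, $q_1=H_a$, $q_0=H_b$. $\square$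

## 5. Denominators $q$ for which $qx_1,\dots,qx_N$ are spread out

In this section only, $\pi$ inside formulas is the number $3.14\ldots$; $q_0,q_1$ are from Lemma 4.

**Lemma 5.** Let $0<\eta<1$, and let $x_1,\dots,x_N\in(0,1)$ be distinct with $N\ge649\,q_1\eta^{-3}$. Put $q_{(k)}=q_0+kq_1$. For infinitely many $k$, every open arc of $\mathbb R/\mathbb Z$ of length $>\eta$ contains a point of $\{q_{(k)}x_i \bmod 1\}\setminus\{0\}$.

*Proof.* **Step 1: smoothing.** *We measure non-uniformity by an $L^2$ norm.* Let $\kappa=\eta/6$, $\chi=\kappa^{-1}1_{[-\kappa/2,\kappa/2]}$ and $\psi=\chi*\chi$ on $\mathbb R/\mathbb Z$. Then $\psi\ge0$, $\int\psi=1$, $\mathrm{supp}\,\psi\subset[-\kappa,\kappa]$. Since $\hat\chi(m)=\frac{\sin\pi m\kappa}{\pi m\kappa}$ for $m\ne0$, we have $|\hat\psi(m)|\le\min(1,(\pi m\kappa)^{-2})$. Put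
$$F_k(x)=\frac1N\sum_i\psi(x-q_{(k)}x_i),\qquad S_m(k)=\frac1N\sum_ie^{2\pi \mathrm i\, mq_{(k)}x_i}.$$
By Parseval, $\|F_k-1\|_2^2=\sum_{m\ne0}|\hat\psi(m)|^2|S_m(k)|^2$.

**Step 2: averaging over $k$.** *We show that the norm is small on average.* Expand $|S_m(k)|^2=\frac1{N^2}\sum_{i,j}e^{2\pi \mathrm i\,m(q_0+kq_1)(x_i-x_j)}$. The average over $k\le K$ of a term tends to $0$ unless $mq_1(x_i-x_j)\in\mathbb Z$, in which case the term does not depend on $k$ and has modulus one. So for $m\ne0$, as $K\to\infty$,
$$\frac1K\sum_{k\le K}|S_m(k)|^2\ \longrightarrow\ \text{a limit}\ \le\ \frac1{N^2}\#\{(i,j): mq_1(x_i-x_j)\in\mathbb Z\}\le\frac{|m|q_1}{N}.$$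
The last step holds because for fixed $i$ at most $|m|q_1$ points of the open interval $(0,1)$ lie in $x_i+\frac1{mq_1}\mathbb Z$. By dominated convergence (with majorant $|\hat\psi(m)|^2$) the average of $\|F_k-1\|_2^2$ has a limit, which is at most $\frac{2q_1}N\sum_{m\ge1}m\min(1,(\pi m\kappa)^{-4})$. Let $L=\lfloor1/\kappa\rfloor\ge1$. Then $\sum_{m\le L}m=\frac{L(L+1)}2\le L^2\le\kappa^{-2}$, and $\sum_{m>L}m^{-3}\le(L+1)^{-3}+\frac12(L+1)^{-2}\le\frac32\kappa^2$. So the limit is at most
$$\frac{2q_1}{N}\Big(\frac1{\kappa^2}+\frac{1}{(\pi\kappa)^4}\cdot\frac{3\kappa^2}2\Big)\le\frac{3q_1}{N\kappa^2}<\kappa .$$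
The last inequality holds because $N>648\,q_1\eta^{-3}=3q_1\kappa^{-3}$. Hence $\|F_k-1\|_2^2<\kappa$ for infinitely many $k$.

**Step 3: no long empty arc.** *We read off the conclusion for such $k$.* Suppose an open arc of length $>\eta$ contained no nonzero point $q_{(k)}x_i$. Removing $0$ from it, if necessary, leaves an open arc of length $\ge\eta/2=3\kappa$ with no $q_{(k)}x_i$ at all. Then $F_k=0$ on its middle part, of length at least $\kappa$, so $\|F_k-1\|_2^2\ge\kappa$, a contradiction. $\square$

The point $0$ is excluded because polygon vertices will sit there.

## 6. Suspensions, and a cover that turns the points $x_i$ into zeros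

**Suspension data.** Let
$$\mathcal T_\pi=\Big\{\tau\in\mathbb R^d:\ \sum_j\tau_j=0,\ \sum_{i\le m}\tau_i>0,\ \sum_{\pi(i)\le m}\tau_i<0\ \ (1\le m<d)\Big\},$$
a convex set, open in $\{\sum\tau_j=0\}$. It contains $\tau^0=(\pi(j)-j)_j$. Indeed, $\sum_{i\le m}\pi(i)\ge\sum_{i\le m}i$ with equality only if $\pi\{1,\dots,m\}=\{1,\dots,m\}$, which irreducibility excludes; the second family of inequalities is the same statement for $\pi^{-1}$. Let $\mathcal D=\Lambda\times\mathcal T_\pi$, a convex set with its natural Lebesgue measure; its points are $y=(\lambda,\tau)$.

**The surface $S_y$.** Put $\zeta_j=\lambda_j+\mathrm i\tau_j$. Let $P_y$ be the polygon bounded above by the broken line with successive sides $\zeta_1,\dots,\zeta_d$ and below by the broken line with sides $\zeta_{\pi^{-1}(1)},\dots,\zeta_{\pi^{-1}(d)}$, both from $0$ to $1$. Both are graphs over $[0,1]$, positive resp. negative on $(0,1)$. Gluing the two sides labeled $j$ by translation gives a translation surface $S_y$. The segment $I=[0,1]$ is horizontal and its interior lies in the interior of $P_y$.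

Flow upward from $x\in I_j$: one meets the upper side $j$, continues from the lower side $j$, and returns to $I$ at the point (1). So the first return map is $T_{\pi,\lambda}$. The return time is the height of the upper side minus the height of the lower side at corresponding points, which is constant on $I_j$:
$$h_j=h_j(\tau)=\sum_{i<j}\tau_i-\sum_{\pi(i)<\pi(j)}\tau_i .$$
The first sum is $0$ if $j=1$ and positive otherwise; the second is $0$ if $\pi(j)=1$ and negative otherwise; and $\pi(1)\ne1$. So $h_j>0$. Integrating heights gives $\mathrm{Area}(S_y)=\sum_j\lambda_jh_j$. Put $h_{\min}=\min_jh_j$, $h_{\max}=\max_jh_j$.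

If $S_y$ has genus $\mathsf g$ and $s\ge1$ vertex classes, Euler's formula gives $s-d+1=2-2\mathsf g$, so $2\mathsf g=d+1-s\le d$. Every zero of $S_y$ therefore has order $\le2\mathsf g-2\le d-2$.

**Example.** For $d=2$ we have $\tau^0=(1,-1)$. The polygon is a parallelogram with sides $\lambda_1+\mathrm i$ and $\lambda_2-\mathrm i$, $h_1=h_2=1$, the area is $1$, and $S_y$ is a torus with one vertex of cone angle $2\pi$. For the reversal with $d=3$, $\tau^0=(2,0,-2)$ and $(h_1,h_2,h_3)=(2,4,2)$.

**The cover $\hat S_y$.** The quoted theorems concern surfaces without marked points, so we turn the $x_i$ into zeros. Fix an even number $N\ge2$ of points $x_1<\dots<x_N$ in $(0,1)$. Take $d+2$ copies of $S_y$, cut each along the slits $[x_{2i-1},x_{2i}]\subset I$, and glue the upper edge of each slit in copy $c$ to its lower edge in copy $c+1$ (mod $d+2$). This gives a connected translation surface $\hat S_y$ and a cover $\varpi:\hat S_y\to S_y$ of degree $d+2$. A small loop around $x_i$ crosses one slit once and shifts the copy by $\pm1$. So $\varpi$ is totally ramified over each $x_i$: there is one point over $x_i$, and it is a zero of order $d+1$. There is no other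 ramification, since the slits stay away from the vertices. All other zeros of $\hat S_y$ lie over zeros of $S_y$ and have order $\le d-2$. Vertices of cone angle $2\pi$ are forgotten. So $\hat S_y$ lies in a fixed stratum $\mathcal H=\mathcal H(\hat\alpha)$ with all $\hat\alpha_i\ge1$. For $Y\in\mathcal H$ let $Z(Y)$ be the set of zeros of order exactly $d+1$; then $Z(\hat S_y)=\varpi^{-1}\{x_1,\dots,x_N\}$. The degree $d+2$ was chosen so that $d+1>d-2$ makes these zeros recognizable.

For $Y\in\mathcal H$ let $Y^1=\mathrm{Area}(Y)^{-1/2}Y\in\mathcal H_1$.

**Lemma 6.** (a) Near each $y_0\in\mathcal D$, the map $y\mapsto\hat S_y$ lifts to a continuous map into marked surfaces which is real-affine in period coordinates. (b) $u_s\hat S_{(\lambda,\tau)}=\hat S_{(\lambda+s\tau,\tau)}$ whenever $\lambda+s\tau$ has positive entries.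

*Proof of (a).* *We build markings that are affine on triangles.* Let $P_y^\pm$ be the parts of $P_y$ above and below $I$. Let $V_0=0,V_1,\dots,V_d=1$ be the vertices of the upper line of $P_{y_0}$ and $b_j\in I$ the foot of $V_j$; similarly $V_m',b_m'$ for the lower line. Let $F\subset I$ be the finite set of all $x_i,b_j,b'_m$. Over $[b_{j-1},b_j]$ with $1<j<d$, the part of $P^+_{y_0}$ is a trapezoid: cut off the triangle $V_{j-1}b_jV_j$ and join $V_{j-1}$ to all points of $F\cap[b_{j-1},b_j]$. Over $[b_0,b_1]$ and $[b_{d-1},b_d]$ it is a triangle: join $V_1$, resp. $V_{d-1}$, to the points of $F$ on its base. Do the same below $I$.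

For $y$ close to $y_0$, keep the points of $F$ *fixed*, move the $V_j,V_m'$ to the corresponding vertices of $P_y$, and map each triangle affinely. The triangles stay nondegenerate and positively oriented. The resulting map on $P_{y_0}^{\pm}$ fixes $I$ pointwise and carries the boundary homeomorphically onto the boundary of $P_y^{\pm}$, side to side. Counting preimages by the winding number of the boundary (which is $1$ inside and $0$ outside), we see that the image triangles tile $P_y^\pm$, so the map is a homeomorphism. Because $I$ is fixed pointwise and sides go affinely to sides, these maps glue to a homeomorphism $f_y:\hat S_{y_0}\to\hat S_y$. It takes zeros to zeros of the same order, is affine on triangles, and the derivatives of $f_{y'}f_y^{-1}$ tend to $\mathrm{Id}$ as $y'\to y$. So $(\hat S_y,f_y)$ depends continuously on $y$.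

Finally, $\hat S_y$ has a cell structure whose faces are the copies of $P_y^{\pm}$. Its edges are copies of polygon sides, with holonomy $\zeta_j$, and of $[0,x_1]$, $[x_i,x_{i+1}]$, $[x_N,1]$, with constant holonomy $x_1$, $x_{i+1}-x_i$, $1-x_N$. Every relative cycle is homologous to an integer combination of edges, so all periods are affine in $y$.

*Proof of (b).* The matrix $u_s$ fixes $I$ pointwise and maps $\zeta_j$ to $\lambda_j+s\tau_j+\mathrm i\tau_j$. The new lengths sum to $1$ because $\sum\tau_j=0$. So $u_s$ maps $P_{(\lambda,\tau)}$ onto $P_{(\lambda+s\tau,\tau)}$ with the same slits. $\square$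

## 7. Almost every $g_t$-orbit in the family approaches every member of the family

**Proposition 7.** Let $y^*\in\mathcal D$ and let $\mathcal G\subset\mathcal H_1$ be an open neighborhood of $\hat S_{y^*}^1$. For a.e. $y\in\mathcal D$ there are $t_n\to\infty$ with $g_{t_n}\hat S^1_y\in\mathcal G$.

We do not know what the orbit closure of $\hat S_y^1$ is. The point is that, for almost every $y$, it contains the whole family.

*Proof.* **Step 1: the orbit closure contains $\hat S^1_{y^*}$.** *This step combines countability with the linear structure (3).* For an affine invariant submanifold $M$ let $E_M=\{y\in\mathcal D:\hat S_y\in C(M)\}$, a closed subset of $\mathcal D$. I claim that $E_M$ is Lebesgue-null or $E_M=\mathcal D$.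

By (3) and Lemma 6(a), each $y_0\in\mathcal D$ has a ball $B\ni y_0$ in $\mathcal D$ such that $E_M\cap B$ is the intersection of $B$ with a finite union of affine subspaces, namely preimages of linear subspaces under an affine map. Hence if $E_M\cap B$ has positive measure, or nonempty interior, one of these subspaces is everything and $E_M\supset B$. Suppose $E_M$ is not null. Countably many such balls cover $\mathcal D$, so $\mathrm{int}\,E_M\ne\emptyset$. If $y_0\in\mathcal D$ lies in the closure of $\mathrm{int}\,E_M$, then $E_M\cap B$ has nonempty interior for its ball $B$, so $E_M\supset B$ and $y_0\in\mathrm{int}\,E_M$. Thus $\mathrm{int}\,E_M$ is open, closed and nonempty in the connected set $\mathcal D$, and $E_M=\mathcal D$.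

Let $M(y)=\overline{SL(2,\mathbb R)\hat S^1_y}$, an affine invariant submanifold by (EMM). Then $y\in E_{M(y)}$. There are countably many $M$'s, so the union of all null $E_M$ is null. Therefore $E_{M(y)}=\mathcal D$ for a.e. $y$, and in particular $\hat S^1_{y^*}\in M(y)=\mathrm{supp}\,\nu_{M(y)}$.

**Step 2: from random directions to the shears $u_s$.** *(CE) speaks about $r_\theta$, while our family is invariant under $u_s$.* Fix $0\le\varphi\in C_c(\mathcal H_1)$ supported in $\mathcal G$ with $\varphi(\hat S^1_{y^*})>0$. For $y$ as in Step 1, $c=\int\varphi\,d\nu_{M(y)}>0$. By (CE), for a.e. $\theta$ there are arbitrarily large $t$ with $\varphi(g_tr_\theta\hat S^1_y)\ge c/2$. For $|\theta|<\pi/2$ (here $\pi$ is the number) and $s=-\tan\theta$,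
$$r_\theta=\begin{pmatrix}1&0\\ \tan\theta&1\end{pmatrix}g_{\log\cos\theta}\,u_s,\qquad g_tr_\theta=\begin{pmatrix}1&0\\e^{-2t}\tan\theta&1\end{pmatrix}g_{t+\log\cos\theta}\,u_s .$$
The first factor on the right tends to the identity as $t\to\infty$, and $\sup_Y|\varphi(EY)-\varphi(Y)|\to0$ as $E\to\mathrm{Id}$ because $\varphi\in C_c$. The map $\theta\mapsto-\tan\theta$ preserves null sets. Hence for a.e. $s\in\mathbb R$ there are arbitrarily large $t$ with $\varphi(g_tu_s\hat S_y^1)\ge c/4$, so that $g_tu_s\hat S_y^1\in\mathcal G$.

**Step 3: removing the shear.** *This step is Fubini along the orbits of $u_s$.* Let $\mathcal B\subset\mathcal D$ be the set of $y$ for which $\{t\ge0:g_t\hat S^1_y\in\mathcal G\}$ is bounded. It equals $\bigcup_n\bigcap_{t\ge n}\{y:g_t\hat S^1_y\notin\mathcal G\}$, a countable union of closed sets, hence Borel. Write $y_s=(\lambda+s\tau,\tau)$. By Step 2 and Lemma 6(b), for a.e. $y$ and a.e. $s$ with $y_s\in\mathcal D$ we have $y_s\notin\mathcal B$. If $\mathcal B$ had positive measure, choose a compact $\mathcal B'\subset\mathcal B$ of positive measure and $s_0>0$ with $y_{-s}\in\mathcal D$ for all $y\in\mathcal B'$, $|s|<s_0$.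 For fixed $s$ the shear $y\mapsto y_s$ preserves Lebesgue measure. So $\{(y,s):|s|<s_0,\ y\in\mathcal D,\ y_s\in\mathcal B'\}$ has measure $2s_0|\mathcal B'|>0$, which by Fubini contradicts the previous statement. $\square$

## 8. The model surface and its closed vertical leaves

Let $0<\eta<1$ and assume $N$ is even and $N\ge649q_1\eta^{-3}$. By Lemmas 4 and 5 choose $k$ such that, with $q=q_0+kq_1$ and $p=p^{(k)}$, every open arc of $\mathbb R/\mathbb Z$ of length $>\eta$ meets $\{qx_i\bmod1\}\setminus\{0\}$. Put
$$y^*=(p/q,\tau^0)\in\mathcal D,\quad S^*=S_{y^*},\quad \hat S^*=\hat S_{y^*},\quad A=\mathrm{Area}(S^*),\quad \ell^*=qA,\quad \sigma=\eta/q .$$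

The polygon vertices of $P_{y^*}$ have $x$-coordinates in $\frac1q\mathbb Z$, so the side gluings have horizontal components in $\frac1q\mathbb Z$. Hence the $x$-coordinate mod $\frac1q$ is a well-defined continuous map $\mathrm{off}:S^*\to\mathbb R/\frac1q\mathbb Z$, and all vertices are at level $0$. Let $\widehat{\mathrm{off}}=\mathrm{off}\circ\varpi$ and $\mathcal C=\{x_i\bmod\frac1q\}\setminus\{0\}$. By the choice of $q$,
$$\text{every open arc of }\mathbb R/\tfrac1q\mathbb Z\text{ of length }>\sigma\text{ meets }\mathcal C; \tag{4}$$
in particular $\mathcal C\neq\emptyset$.

**Lemma 8.** For $c\in\mathcal C$, the level $\widehat{\mathrm{off}}^{-1}(c)$ is a union of closed vertical saddle connections of length $\le\ell^*$ with endpoints in $Z(\hat S^*)$.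

*Proof.* For $c\ne0$, $\mathrm{off}^{-1}(c)$ contains no vertex and consists of vertical chords of $P_{y^*}$, each meeting $I$. It meets $I$ in $q$ points, one in each $[m/q,(m+1)/q)$, and these are cyclically permuted by $T_{\pi,p/q}$. So $\mathrm{off}^{-1}(c)$ is a single closed vertical leaf, of length $\sum_jp_jh_j=q\sum_j\lambda_j^*h_j=qA=\ell^*$, where $\lambda^*=p/q$. Now let $c\in\mathcal C$. The zeros of $\hat S^*$ over zeros of $S^*$ are at level $0$, so the level of $c$ contains none of them. The leaf $\mathrm{off}^{-1}(c)$ contains some $x_i$, whose only preimage is a zero. So moving up or down from any point of the level one meets $Z(\hat S^*)$ within distance $\ell^*$. A saddle connection starting at the point over $x_j$ meets that point again after length $\ell^*$ at the latest, so its length is $\le\ell^*$. $\square$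

Together, (4) and Lemma 8 give the hitting property of the model: a horizontal segment of length slightly more than $\sigma$ crosses a vertical saddle connection of length $\le\ell^*$ that starts in $Z(\hat S^*)$. We now have to see that this survives perturbation. On a nearby surface the saddle connections tilt, and the vertical segment from the bottom zero might run into another zero. To control this we need triangulations in which the triangles adjacent to vertical edges reach high up.

**Lemma 9.** All vertical separatrices of $\hat S^*$ are saddle connections. Let $\Gamma$ be the (finite) union of the vertical saddle connections and the zeros. Each component of $\hat S^*\setminus\Gamma$ is an open vertical cylinder $(0,w)\times\mathbb R/\mathsf c\mathbb Z$ with $w<\infty$. Its two boundary curves consist of vertical saddle connections, and each contains a zero. Each vertical saddle connection occurs exactly once in a left boundary (of the cylinder to its right) and exactly once in a right boundary (of the cylinder to its left).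

*Proof.* **Step 1: separatrices and leaves close up.** *This uses the level sets.* Every level set of $\widehat{\mathrm{off}}$ is a finite union of vertical segments of finite length. A vertical separatrix meeting no further zero would be an injectively immersed vertical ray of infinite length (if it met itself, flowing back would show that it meets its initial zero) in one level set, which is impossible. So each separatrix is a saddle connection, and there are finitely many. A vertical leaf in $\hat S^*\setminus\Gamma$ meets no zero, and it is closed for the same reason.

**Step 2: components are cylinders.** *We look at the space of leaves.* Let $\Omega$ be a component of $\hat S^*\setminus\Gamma$. Each closed leaf in it has a neighborhood that is a flat cylinder of closed leaves of the same length, and distinct leaves have disjoint saturated neighborhoods. So the leaf space of $\Omega$ is a connected Hausdorff $1$-manifold. It is not a circle, since otherwise $\Omega$ would be compact, hence all of $\hat S^*$, although $\hat S^*$ has zeros. So it is an interval, and flowing horizontally identifies $\Omega$ with $(0,w)\times\mathbb R/\mathsf c\mathbb Z$. The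 width is finite because the area $w\mathsf c$ is.

**Step 3: boundaries.** *We extend the cylinder to its closure.* The inclusion of the open cylinder is $1$-Lipschitz for the path metric, so it extends continuously to $[0,w]\times\mathbb R/\mathsf c\mathbb Z$. If a boundary point were mapped outside $\Gamma$, its image, being in the closure of $\Omega$, would lie in $\Omega$, on a leaf which is the limit of leaves leaving every compact subset of the leaf space $(0,w)$; this is a contradiction. So both boundary curves are vertical paths in $\Gamma$. Following such a path upward inside a saddle connection one arrives at its endpoint. So every boundary curve consists of vertical saddle connections and contains a zero. Finally, the points immediately to the right of the interior of a vertical saddle connection $e$ form a connected set outside $\Gamma$, so they lie in one cylinder, near its left end, and fill one stretch there; so $e$ occurs exactly once in a left boundary. The other side is the same. $\square$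

**Lemma 10.** $\hat S^*$ has triangulations $\mathcal T^+$ and $\mathcal T^-$, with vertices the zeros and containing all vertical saddle connections as edges, such that for every vertical edge $e$: the triangle of $\mathcal T^+$ to the *right* of $e$ has its apex strictly higher than the top of $e$; the triangle of $\mathcal T^-$ to the *left* of $e$ has its apex strictly higher than the top of $e$.

*Proof.* Develop a cylinder of Lemma 9 as the strip $[0,w]\times\mathbb R$ modulo $(0,\mathsf c)$. Choose a zero at height $l_0$ on the left side and a zero at height $r_0>l_0+2\mathsf c$ on the right side. The parallelogram with vertices $l_0,\ l_0+\mathsf c$ (left) and $r_0+\mathsf c,\ r_0$ (right) is a fundamental domain. Triangulate it by joining $r_0$ to all zeros of the left side in $[l_0,l_0+\mathsf c]$ and $l_0+\mathsf c$ to all zeros of the right side in $[r_0,r_0+\mathsf c]$. A triangle to the right of a vertical edge $e$ of the left side has apex at height $r_0>l_0+2\mathsf c$, above the top of $e$. Doing this for all cylinders gives $\mathcal T^+$. Reflecting left and right in the construction gives $\mathcal T^-$. $\square$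

**Lemma 11.** There is a neighborhood of $\hat S^*$ in $\mathcal H$ such that every $Y$ in it admits homeomorphisms $f^\pm:\hat S^*\to Y$, affine on the triangles of $\mathcal T^\pm$, preserving zeros and their orders, mapping edges to saddle connections, with derivatives tending to $\mathrm{Id}$ as the period class of the marked surface $Y$ tends to that of $\hat S^*$, and such that $f^+(e)=f^-(e)=:e_Y$ for every vertical saddle connection $e$ of $\hat S^*$.

*Proof.* Mark $\hat S^*$ by the identity. For $v\in H^1(\hat S^*,\Sigma;\mathbb C)$ near the period class of $\hat S^*$, change the edge holonomies of $\mathcal T^\pm$ to the values of $v$. The holonomies around each triangle still sum to $0$, and the triangles stay nondegenerate and positively oriented. Regluing them gives a surface $Y_v^\pm$ with a homeomorphism $f_v^\pm:\hat S^*\to Y_v^\pm$, affine on triangles. Cone angles vary continuously in $2\pi\mathbb Z$ ($2\pi$ being the full angle), so orders are preserved. The marked surface $(Y_v^\pm,f_v^\pm)$ depends continuously on $v$, equals $\hat S^*$ at the base value, and has period class $v$. Since the period map is a local homeomorphism, $v\mapsto(Y^\pm_v,f^\pm_v)$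 is its local inverse, for both signs. So these surfaces fill a neighborhood of $\hat S^*$ among marked surfaces, whose image is a neighborhood in $\mathcal H$. Moreover $(Y_v^+,f_v^+)$ and $(Y_v^-,f_v^-)$ are the same marked surface: after identifying $Y_v^+=Y_v^-=:Y$ by a translation isomorphism, $f^+=f_v^+$ and $f^-=f_v^-$ are isotopic rel zeros.

For a vertical saddle connection $e$, $f^+(e)$ and $f^-(e)$ are thus geodesics homotopic with fixed endpoints, so they coincide by the uniqueness recalled in Section 3. $\square$

## 9. The hitting property persists near the model

**Lemma 12.** There is a neighborhood $\mathcal U$ of $\hat S^*$ in $\mathcal H$ such that for every $Y\in\mathcal U$ the following holds. Every closed horizontal segment $J$ in $Y$ (possibly overlapping itself) of length $2\sigma$ with no zero in its interior contains an interior point $Q$ that is the upper endpoint of an upward vertical segment of length $\le2\ell^*$ starting at a point of $Z(Y)$ and containing no other zero.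

*Proof.* All closeness conditions below concern finitely many edges and triangles, so finitely many shrinkings of $\mathcal U$ suffice.

**Step 1: $J$ crosses some $e_Y$ near its middle.** *This transports (4) to $Y$.* Let $\omega=\widehat{\mathrm{off}}\circ(f^+)^{-1}:Y\to\mathbb R/\frac1q\mathbb Z$. It is continuous and affine on each triangle $f^+(\Delta)$, and for $Y$ close to $\hat S^*$ we have $|\partial_x\omega-1|\le\frac14$. Let $J'\subset J$ be the part at distance $\ge\sigma/4$ (along $J$) from both ends, of length $\frac32\sigma$. Along $J'$, rightward, $\omega$ increases continuously by at least $\frac34\cdot\frac32\sigma=\frac98\sigma>\sigma$. By (4) there is $P\in J'$ with $\omega(P)\in\mathcal C$. By Lemma 8, $P\in e_Y$ for a vertical saddle connection $e$ of $\hat S^*$ of length $\le\ell^*$ with endpoints in $Z(\hat S^*)$. Let $z$ and $z'$ be the bottom and top of $e_Y$; they lie in $Z(Y)$. Let $(\epsilon,b)$ be the holonomy of $e_Y$. For $Y$ close to $\hat S^*$ we have $|\epsilon|<\sigma/4$ and $0<b<2\ell^*$ for all such $e$. The point $P$ is interior to $J$, hence not a zero, so it is interior to $e_Y$.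

**Step 2: from $e_Y$ to the vertical line over $z$.** *We slide from $P$ along $J$ to a point exactly above $z$.* If $\epsilon=0$, take $Q=P$.

Let $\epsilon>0$. Let $\Delta$ be the triangle of $\mathcal T^-$ to the left of $e$ and $\Delta_Y=f^-(\Delta)$, which lies to the left of $f^-(e)=e_Y$. Developed with $z=0$, its vertices are $0$, $(\epsilon,b)$, $(-w',b'')$ with $w'>0$ and, by Lemma 10, $b''>b$ for $Y$ close to $\hat S^*$. Then $P=(\epsilon y/b,y)$ with $0<y<b$. The points $(0,y')$, $0<y'\le y$, lie

- strictly to the left of the side from $0$ to $(\epsilon,b)$, which at height $y'$ is at $x=\epsilon y'/b>0$;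
- strictly to the right of the side from $0$ to $(-w',b'')$, which at height $y'$ is at $x=-w'y'/b''<0$;
- strictly below the side from $(\epsilon,b)$ to $(-w',b'')$, whose height at $x=0$ is $b+(b''-b)\frac{\epsilon}{\epsilon+w'}>b$.

So they lie in the interior of $\Delta_Y$. By convexity the horizontal segment from $P$ to $Q=(0,y)$ lies in $\Delta_Y$. It has length $\epsilon y/b<\sigma/4$, contains no zero, and leaves the regular point $P$ leftward. Since $P$ has distance $\ge\sigma/4$ from the ends of $J$, this segment is contained in $J$ and $Q$ is interior to $J$. The vertical segment from $z$ up to $Q$ has length $y<2\ell^*$ and contains no zero except $z$.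

If $\epsilon<0$, argue symmetrically with the triangle of $\mathcal T^+$ to the right of $e$ and $f^+$: its vertices are $0$, $(\epsilon,b)$, $(w',b'')$ with $w'>0$, $b''>b$, and $Q$ lies to the right of $P$. $\square$

The third item shows why the apex must be high. With a low apex the vertical line over $z$ could leave the triangle before height $y$. And since $\epsilon$ can have either sign, both $\mathcal T^+$ and $\mathcal T^-$ are needed.

## 10. From vertical segments to orbits, and the exponent $1/3$

**Step 1: pulling the hitting property back to $\hat S_y$.** *We apply Proposition 7 to the model.* Take $\mathcal U$ open in Lemma 12. Let $A^*=\mathrm{Area}(\hat S^*)=(d+2)A$ and $\mathcal G=\{Y\in\mathcal H_1:\sqrt{A^*}\,Y\in\mathcal U\}$, an open neighborhood of $\hat S^1_{y^*}$ in $\mathcal H_1$. By Proposition 7, for a.e. $y=(\lambda,\tau)\in\mathcal D$ there are $t=t_n\to\infty$ with $g_t\hat S_y^1\in\mathcal G$, that is,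
$$r\,g_t\hat S_y\in\mathcal U,\qquad r^2=\frac{A^*}{(d+2)\,\mathrm{Area}(S_y)}=\frac{A}{\mathrm{Area}(S_y)} .$$
Fix such $y$ and $t$, write $T=T_{\pi,\lambda}$, and put
$$a=\frac{2\sigma}{r}e^{-t},\qquad b=\frac{2\ell^*}{r}e^{t},\qquad ab=\frac{4\sigma\ell^*}{r^2}=4\cdot\frac\eta q\cdot qA\cdot\frac{\mathrm{Area}(S_y)}{A}=4\eta\,\mathrm{Area}(S_y). \tag{5}$$
The map $r g_t$ stretches horizontal lengths by $re^t$ and vertical ones by $re^{-t}$. So by Lemma 12 every closed horizontal segment of length $a$ in $\hat S_y$ with zero-free interior has an interior point $Q$ reached from a point of $Z(\hat S_y)$ by an upward vertical segment of length $\le b$ with no other zero on it.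

**Step 2: vertical segments are orbit pieces.** *This step translates the hitting property into a statement about $T$.*

**Claim.** If $a\le1$, every closed interval $J_0\subset I$ of length $a$ contains a point $T^kx_i$ with $0\le k\le b/h_{\min}$.

*Proof.* If some $x_i$ is interior to $J_0$, take $k=0$. Otherwise the interior of $J_0$ contains no $x_i$ and no polygon vertex, so $J_0$ lifts to a closed horizontal segment $J$ in $\hat S_y$ with zero-free interior. Let $Q\in\mathrm{int}\,J$ be as in Step 1, reached from $z\in Z(\hat S_y)$ lying over $x_i$, and let $y_0\le b$ be the length of the vertical segment from $z$ to $Q$; $y_0>0$ since $Q$ is not a zero.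

Since $(z,Q]$ contains no zeros, for all small $\delta>0$ there is an immersed flat strip $[0,\delta]\times[0,y_0]$ to the right of this segment whose only zero is the corner $z$. Its bottom side projects to $[x_i,x_i+\delta]\subset I$. Its top side lies in $J$ and projects to $[\varpi(Q),\varpi(Q)+\delta]\subset J_0$. For all but finitely many small $\delta$ the upward trajectory of length $y_0$ from $x_i+\delta$ meets no polygon vertex: the finitely many downward vertical rays of length $y_0$ issuing from vertices meet $I$ finitely often. So this trajectory follows $T$. Since it ends on $I$, $\varpi(Q)+\delta=T^k(x_i+\delta)$ for some $k=k(\delta)\ge0$, and $y_0$ is a sum of $k$ return times, so $kh_{\min}\le y_0\le b$. Choose $\delta\to0^+$ along which $k$ is constant. By (2), $T^k(x_i+\delta)=T^kx_i+\delta$ for small $\delta$, so $\varpi(Q)=T^kx_i$, and this point lies in $J_0$. $\square$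

**Step 3: the bound for given $\eta$.** *Here the invariant product enters.* Since $t_n\to\infty$, we have $a\to0$ and $b\to\infty$; take $t$ so large that $a\le1$, and put $n=\lfloor b/h_{\min}\rfloor+1$. Every point of $I$ lies in a closed subinterval of $I$ of length $a$, so the Claim gives $d^H(\bigcup_{k<n}T^k\{x_1,\dots,x_N\},I)\le a$. By (5) and $\mathrm{Area}(S_y)=\sum\lambda_jh_j\le h_{\max}$,
$$n\,d^H\le\frac{ab}{h_{\min}}+a=\frac{4\eta\,\mathrm{Area}(S_y)}{h_{\min}(\tau)}+a\le4\eta\,\frac{h_{\max}(\tau)}{h_{\min}(\tau)}+a .$$
Along $t=t_n\to\infty$, $a\to0$ and $n\to\infty$. By Fubini, for a.e. $\lambda$ this applies for a.e. $\tau\in\mathcal T_\pi$, in particular for some $\tau$ so close to $\tau^0$ that $h_{\max}(\tau)/h_{\min}(\tau)\le2\rho_\pi$, where $\rho_\pi=h_{\max}(\tau^0)/h_{\min}(\tau^0)$. The map $T=T_{\pi,\lambda}$ does not depend on $\tau$. Therefore: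

$$\text{if } N\text{ is even},\ 0<\eta<1,\ N\ge649q_1\eta^{-3}, \text{ then for every } N\text{-point } X\subset(0,1) \text{ and a.e. }\lambda,\quad \liminf_n n\,d^H\Big(\bigcup_{k<n}T^kX,I\Big)\le8\rho_\pi\eta. \tag{6}$$

**Step 4: choosing $\eta$.** *We optimize (6) and remove the parity condition.* Let $|X|=N\ge N_\pi:=1300q_1$ and let $X'\subset X$ have even cardinality $N'\in\{N,N-1\}$, so $N'\ge N/2\ge650q_1$. Apply (6) to $X'$ with $\eta=(649q_1/N')^{1/3}<1$. Since $d^H$ decreases when the set increases,
$$\liminf_n n\,d^H\Big(\bigcup_{k<n}T^kX,I\Big)\le8\rho_\pi\Big(\frac{649q_1}{N'}\Big)^{1/3}\le8\rho_\pi(1298q_1)^{1/3}N^{-1/3}=:C_\pi N^{-1/3},$$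
where $q_1$ and $\rho_\pi$ depend only on $\pi$. This is the upper bound of Theorem 2. With the lower bound and the reduction of Section 1, Theorems 1 and 2 and Corollary 3 are proved. $\blacksquare$
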